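# A 3-connected matroid that does not stabilize over its universal partial field

## 1. Four points on a line, and a fifth

Take four points on the projective line over $\mathrm{GF}(5)$, given by the vectors $(1,0),(0,1),(1,1),(1,2)$ and labelled $1,2,3,4$. No two are parallel, so they represent the uniform matroid $U_{2,4}$. Add a fifth point $e$ so that the five points represent $U_{2,5}$. Up to scaling $e$ is $(1,b)$ with $b\notin\{0,1,2\}$, so $b=3$ or $b=4$. With respect to the basis $\{1,2\}$ the two choices are the matrices
$$A_1=\begin{pmatrix}1&1&1\\1&2&3\end{pmatrix},\qquad A_2=\begin{pmatrix}1&1&1\\1&2&4\end{pmatrix},$$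
with columns labelled $3,4,e$.

Can row and column scalings turn $A_1$ into $A_2$? Let the row factors be $r_1,r_2$ and the column factors $s_3,s_4,s_e$. The first rows agree and consist of ones, so $r_1s_3=r_1s_4=r_1s_e=1$. The entry in row $2$ and column $3$ is $1$ in both, so $r_2s_3=1$ and $r_2=r_1$. Hence $r_2s_e=1$, and the scaling cannot turn $3$ into $4$. So two inequivalent representations of $U_{2,5}$ agree on the four points $1,2,3,4$: over $\mathrm{GF}(5)$, fixing four points does not fix the fifth.

One may blame $\mathrm{GF}(5)$, which has nothing to do with four points on a line. Up to scaling four such points are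
$$\begin{pmatrix}1&1\\1&a\end{pmatrix}$$
next to an identity matrix, and the only demand is that $a$ and $a-1$ be invertible. So work in the ring $\mathbb{Z}[a,\tfrac1a,\tfrac1{a-1}]$, and allow as nonzero determinants only the elements $\pm a^i(a-1)^j$ with $i,j\in\mathbb{Z}$, which are the products of the determinants that the four points produce themselves. Is there still a choice for the fifth point? Its column has two nonzero entries, which are allowed units, so it can be scaled to $(1,b)$, and $b$, $b-1$ and $b-a$ must all be allowed units. Apply the ring homomorphism to $\mathrm{GF}(3)$ with $a\mapsto 2$. It exists because $a$ and $a-1$ go to the units $2$ and $1$, and it sends allowed units to nonzero elements. So the image of $b$ differs from $0$, $1$ and $2$ in $\mathrm{GF}(3)$, which is impossible. There is no fifth point at all, and the ambiguity has disappeared.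

This suggests a principle. For every matroid $N$ let $N$ itself generate the ring and the group of allowed determinants. If we then fix the representation of $N$, is the representation of every larger matroid, with the right connectivity, fixed as well?

## 2. Partial fields, normalized matrices, and the universal partial field

**Definition (partial field).** A partial field is a pair $\mathbb{P}=(R,G)$, where $R$ is a commutative ring with identity and $G$ is a subgroup of the group $R^*$ of units with $-1\in G$. A homomorphism $\phi:(R_1,G_1)\to(R_2,G_2)$ is a ring homomorphism $R_1\to R_2$ with $\phi(1)=1$ and $\phi(G_1)\subseteq G_2$. It is applied to matrices entrywise.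

Examples are $(K,K^*)$ for a field $K$, and the pair of Section 1, with $R=\mathbb{Z}[a,\frac1a,\frac1{a-1}]$ and $G=\{\pm a^i(a-1)^j\}$.

**Definition ($\mathbb{P}$-matrix, representation).** Rows and columns are labelled. An $X\times Y$ matrix $A$ over $R$, with $X\cap Y=\emptyset$, is a $\mathbb{P}$-matrix if $\det A[X',Y']\in G\cup\{0\}$ for all $X'\subseteq X$, $Y'\subseteq Y$ with $|X'|=|Y'|$; the empty determinant is $1$. Let $[I\ A]$ be $A$ with an $X\times X$ identity matrix prepended. Then $M[I\ A]$ is the matroid on $X\cup Y$ whose bases are the sets $B$ with $|B|=|X|$ and $\det([I\ A][X,B])\ne0$; equivalently, the sets $(X\setminus X')\cup Y'$ with $\det A[X',Y']\neq0$. If $M$ is a matroid with basis $X$, $Y=E(M)\setminus X$ and $M=M[I\ A]$, then $A$ is a $\mathbb{P}$-representation of $M$ with respect to $X$. If such an $A$ exists, $M$ is $\mathbb{P}$-representable.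

It is known that $M[I\ A]$ is a matroid with basis $X$, and that $M[I\ A[X',Y']]=M[I\ A]/(X\setminus X')\backslash(Y\setminus Y')$. For example $\begin{pmatrix}1&1\\1&a\end{pmatrix}$ has subdeterminants $1,1,1,a$ and $a-1$. It is a $\mathbb{P}$-matrix for the pair above and represents $U_{2,4}$.

A homomorphism into a partial field with nonzero ring takes a $\mathbb{P}$-matrix to a matrix that represents the same matroid: determinants commute with $\phi$, zero goes to zero, and elements of $G_1$ go to units, which are nonzero. We used this in Section 1.

**Definition (scaling, normalization).** Two $X\times Y$ $\mathbb{P}$-matrices are scaling-equivalent if one arises from the other by multiplying rows and columns by elements of $G$, with labels fixed. For a matroid $N$ with basis $X$ and $Y=E(N)\setminus X$, let $H$ be the bipartite graph on $X\cup Y$ with an edge $xy$ whenever $x$ lies in the fundamental circuit of $y$; these are the positions of the nonzero entries in any representation. Fix a maximal spanning forest $T$ of $H$. A representation with respect to $X$ is normalized if its entries on $T$ are $1$.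

Every representation is scaling-equivalent to a normalized one. In Section 1, $T$ consisted of the first row and the first column.

**Lemma 1.** Let $A_1,A_2$ be matrices over a commutative ring $R$ with the same set $H$ of nonzero positions, both equal to $1$ on a maximal spanning forest $T$ of $H$. If $A_2(x,y)=r_xs_yA_1(x,y)$ for units $r_x,s_y$, then $r_xs_y=1$ on every edge of $H$, so $A_1=A_2$. On each component of $H$ all $r_x$ are equal.

*Proof.* On an edge of $T$ we have $r_xs_y=1$. Walking along $T$ inside a component, all $r_x$ equal one unit $r$ and all $s_y$ equal $r^{-1}$. Every edge of $H$ lies inside a component of $T$. $\square$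

**Definition (universal partial field).** Let $N$ be representable over at least one partial field, and fix $X,Y,H,T$ as above. Let $A_N$ be the $X\times Y$ matrix over the polynomial ring $\mathbb{Z}[\{a_{xy}\},\{y_Z\}]$ with entry $a_{xy}$ if $xy\in E(H)$ and $0$ otherwise. Here $Z$ ranges over the square submatrices $A_N[X',Y']$ with $(X\setminus X')\cup Y'$ a basis of $N$. Let $I_N$ be the ideal generated by

- $\det A_N[X',Y']$ whenever $(X\setminus X')\cup Y'$ is not a basis,
- $y_Z\det A_N[X',Y']-1$ whenever $Z=A_N[X',Y']$ and $(X\setminus X')\cup Y'$ is a basis,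
- $a_{xy}-1$ for $xy\in T$.

Put $R_N=\mathbb{Z}[\{a_{xy}\},\{y_Z\}]/I_N$, let $G_N$ be the group generated by $-1$ and the images of the determinants $\det A_N[X',Y']$ that belong to bases, and put $\mathbb{P}_N=(R_N,G_N)$. We regard $A_N$ as a matrix over $R_N$.

The known facts we use are these. $A_N$ is a $\mathbb{P}_N$-representation of $N$ with respect to $X$. Up to isomorphism $\mathbb{P}_N$ does not depend on $X$ and $T$. For every normalized $\mathbb{P}$-representation $A$ of $N$ with respect to $X$ there is a unique homomorphism $\phi:\mathbb{P}_N\to\mathbb{P}$ with $\phi(A_N)=A$.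

*Example: $U_{2,4}$.* After normalization $A_N=\begin{pmatrix}1&1\\1&a\end{pmatrix}$. All pairs are bases, so the variables $y_Z$ invert $1$, $a$ and $a-1$, and $\mathbb{P}_N$ is the pair of Section 1.

*Example: the Fano plane.* Let $N=F_7$ with basis $e_1,e_2,e_3$ and remaining points $110,101,011,111$. Normalizing on the last column and on the first nonzero entry of each other column gives
$$A_N=\begin{pmatrix}1&1&0&1\\a&0&1&1\\0&b&c&1\end{pmatrix}.$$
The lines $\{e_3,110,111\}$, $\{e_2,101,111\}$ and $\{e_1,011,111\}$ give $1-a=0$, $1-b=0$ and $1-c=0$. The line $\{110,101,011\}$ then gives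
$$\det\begin{pmatrix}1&1&0\\1&0&1\\0&1&1\end{pmatrix}=-2=0 .$$
So $2=0$ and all entries are $0$ or $1$. Since $F_7$ is represented over $\mathrm{GF}(2)$ by this matrix, there are no further relations, and $\mathbb{P}_{F_7}=(\mathrm{GF}(2),\{1\})$. Collinearities alone have forced the characteristic.

**Definition (3-connected).** For $k=1,2$, a $k$-separation of $M$ is a partition $(S,S')$ of $E(M)$ with $|S|,|S'|\ge k$ and $r(S)+r(S')-r(M)\le k-1$. $M$ is 3-connected if it has no 1- and no 2-separation.

If $M$ is 3-connected with at least four elements, it is simple: a loop would give a 1-separation, and a parallel pair together with its complement would give a 2-separation. Duals of 3-connected matroids are 3-connected.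

**Lemma 2.** Let $M$ be simple of rank $3$. If $M$ is not 3-connected, its ground set is covered by two lines. Conversely, if $E(M)$ is partitioned into two sets of at least two elements, each contained in a line, then $M$ is not 3-connected.

*Proof.* In a 1-separation both ranks are at least $1$ and the sum is at most $3$, so both are at most $2$. In a 2-separation both parts have at least two elements, so by simplicity both ranks are at least $2$; the sum is at most $4$, so both equal $2$. For the converse, $r(S)+r(S')-3\le 2+2-3=1$. $\square$

## 3. Stabilizers, the conjecture, and three theorems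

**Definition (stabilizer).** Let $\mathcal{M}$ be a class of matroids and $\mathbb{P}$ a partial field. $N$ is a $\mathbb{P}$-stabilizer for $\mathcal{M}$ if the following holds. Let $M\in\mathcal{M}$ be 3-connected, let $X$ be any basis of $M$, $Y=E(M)\setminus X$, and let $X'\subseteq X$, $Y'\subseteq Y$ be such that $M/(X\setminus X')\backslash(Y\setminus Y')\cong N$. If $A_1,A_2$ are $\mathbb{P}$-representations of $M$ with respect to $X$ and $A_1[X',Y']$, $A_2[X',Y']$ are scaling-equivalent, then $A_1,A_2$ are scaling-equivalent.

Every minor of $M$ has the form $M/C\backslash D$ with $C\subseteq X$ and $D\cap X=\emptyset$ for some basis $X$, so every $N$-minor is covered. Section 1 shows that $U_{2,4}$ is not a $\mathrm{GF}(5)$-stabilizer for the $\mathrm{GF}(5)$-representable matroids. On the other hand, $F_7$ is a $\mathbb{P}_{F_7}$-stabilizer for the $\mathbb{P}_{F_7}$-representable matroids: the entries of a representation over $(\mathrm{GF}(2),\{1\})$ are $0$ or $1$, and the matroid and basis determine which are nonzero.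

**Conjecture** (R. A. Pendavingh and S. H. M. van Zwam, "Confinement of matroid representations to subsets of partial fields", arXiv:0806.4487 (2008)). If $N$ is 3-connected then $N$ is a $\mathbb{P}_N$-stabilizer for the class of $\mathbb{P}_N$-representable matroids.

The conjecture is false.

**Theorem 1.** For every prime $p\ge7$ there is a 3-connected rank-3 matroid $N$ on $2p-1$ elements with $\mathbb{P}_N\cong(\mathrm{GF}(p),\mathrm{GF}(p)^*)$, and a 3-connected matroid $M$ with $M\backslash e=N$, such that $M$ has two $\mathbb{P}_N$-representations that coincide on $N$ but are not scaling-equivalent. So $N$ is not a $\mathbb{P}_N$-stabilizer for the $\mathbb{P}_N$-representable matroids.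

**Theorem 2.** Let $q$ be a prime power.
(a) If $q\ge7$, there is a 3-connected $N$ with $\mathbb{P}_N\cong(\mathrm{GF}(q),\mathrm{GF}(q)^*)$ that is not a $\mathbb{P}_N$-stabilizer for the $\mathbb{P}_N$-representable matroids.
(b) If $q\le5$, every 3-connected $N$ with $R_N\cong\mathrm{GF}(q)$ is a $\mathbb{P}_N$-stabilizer for that class.

**Theorem 3.** For every $m\ge2$ and every prime $p\ge6m+3$ there are a 3-connected $N$ with $\mathbb{P}_N\cong(\mathrm{GF}(p),\mathrm{GF}(p)^*)$ and a 3-connected $M$ with $M\backslash e=N$ having at least $m$ pairwise scaling-inequivalent $\mathbb{P}_N$-representations that all coincide on $N$.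

Consider how one would try to prove the conjecture in the case $M\backslash e=N$. Choose a basis $X\subseteq E(N)$ and a spanning forest of the graph of $M$ that extends the one for $N$ by an edge at $e$. Deleting column $e$ from $A_M$ leaves a normalized $\mathbb{P}_M$-representation of $N$, so there is a unique homomorphism $\iota:\mathbb{P}_N\to\mathbb{P}_M$ carrying $A_N$ to it. Two $\mathbb{P}_N$-representations of $M$ that agree on $N$ can be scaled so that they coincide on $N$ and are both normalized. They then correspond to homomorphisms $\phi_1,\phi_2:\mathbb{P}_M\to\mathbb{P}_N$. Both $\phi_1\iota$ and $\phi_2\iota$ send $A_N$ to the same matrix, so $\phi_1\iota=\phi_2\iota$ by uniqueness. We want $\phi_1=\phi_2$, and here the argument stops: the entries of column $e$ need not lie in the image of $\iota$, and it may be that nothing constrains them except that certain determinants are nonzero. In $U_{2,4}$ those nonvanishing conditions could not be met at all, but there is no reason for them to admit at most one solution.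

So a counterexample should have two features. The collinearities of $N$ force $R_N$ to be a finite field $K$. And the new point $e$ satisfies only nonvanishing conditions that at least two positions over $K$ fulfil. The features pull against each other: forcing the field needs many collinear triples, hence many lines, and $e$ has to avoid the lines.

## 4. Two lines and the maps seen from outside them

We use configurations in the projective plane over a finite field $K$ consisting of points on two lines and a few points off both. Let $\pi_1,\dots,\pi_s$ be distinct maps $\pi_i(x)=\alpha_ix+\beta_i$ on $K$ with $\alpha_i\neq0$ and $\pi_1=\mathrm{id}$, and let $Q\subseteq P\subseteq K$ with $|Q|\ge2$. Let $N$ be the matroid of the vectors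
$$o=(1,0,0),\quad L_\lambda=(\lambda,1,0)\ (\lambda\in P),\quad D_\delta=(\delta,0,1)\ (\delta\in Q),\quad c_i=(\beta_i,-\alpha_i,1)\ (1\le i\le s).$$
The points $o$ and $L_\lambda$ lie on the line $L$ with equation $z=0$, and $o$ and $D_\delta$ on the line $y=0$. The $c_i$ lie on neither. No two of the vectors are parallel: a $D_\delta$ has second coordinate $0$ while a $c_i$ does not, and the $c_i$ are distinct because the $\pi_i$ are. So $N$ is simple of rank $3$.

Expanding determinants gives, over any commutative ring and for any values of the parameters,
$$\begin{aligned}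
&\det(o,L_\lambda,D_\delta)=\det(o,L_\lambda,c_i)=1, &&\det(o,D_\delta,c_i)=\alpha_i,\\
&\det(L_\lambda,L_{\lambda'},c_i)=\det(L_\lambda,L_{\lambda'},D_\delta)=\lambda-\lambda', &&\det(L_\lambda,D_\delta,D_{\delta'})=\delta'-\delta,\\
&\det(L_\lambda,D_\delta,c_i)=\alpha_i\lambda+\beta_i-\delta, &&\det(D_\delta,D_{\delta'},c_i)=\alpha_i(\delta-\delta'),\\
&\det(L_\lambda,c_i,c_j)=\pi_j(\lambda)-\pi_i(\lambda), &&\det(o,c_i,c_j)=\alpha_j-\alpha_i,\\
&\det(D_\delta,c_i,c_j)=\delta(\alpha_j-\alpha_i)+\alpha_i\beta_j-\alpha_j\beta_i .&&
\end{aligned}\tag{1}$$
For instance, $\det(L_\lambda,D_\delta,c_i)=\lambda(0\cdot1-1\cdot(-\alpha_i))-1\cdot(\delta\cdot1-1\cdot\beta_i)$.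

The formula $\alpha_i\lambda+\beta_i-\delta$ says that $L_\lambda,D_\delta,c_i$ are collinear exactly when $\delta=\pi_i(\lambda)$. So $c_i$ is a center of projection from the line $L$ to the line $y=0$, and in coordinates this projection is $\pi_i$. The matroid records a value of $\pi_i$ only if both the point and its image are present: $\lambda\in P$ and $\pi_i(\lambda)\in Q$. Also, $c_i$ and $c_j$ are collinear with $o$ exactly when $\alpha_i=\alpha_j$.

The new point will be $e=(\lambda,1,0)$ on $L$ with $\lambda\notin P$. To avoid any collinearity off $L$, its images $\pi_1(\lambda),\dots,\pi_s(\lambda)$ must be distinct and must all be missing from $Q$.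

## 5. The shift alone leaves the characteristic free; a third map closes the circle

Let $K=\mathrm{GF}(p)$ with $p\ge7$ prime. The natural map to force an arithmetic structure is the shift. Take $\pi_1=x$ and $\pi_2=x+1$, and ask for the two free positions $\lambda=0$ and $\lambda=1$, so $P=K\setminus\{0,1\}$. The images of $0$ are $0,1$ and those of $1$ are $1,2$, so put $Q=K\setminus\{0,1,2\}$. The visible values of the shift are then $2\mapsto3\mapsto4\mapsto\dots\mapsto p-1$.

This is not enough. Lift $P$ to the integers $2,\dots,p-1$ and $Q$ to $3,\dots,p-1$, and read the same vectors over $\mathbb{Q}$. Here $\alpha_1=\alpha_2=1$, $\beta_1=0$, $\beta_2=1$. By (1), and because triples inside $L$ or inside the line $y=0$ have determinant $0$, every $3\times3$ determinant is, up to sign, one of $0$, $1$, $\lambda-\lambda'$, $\delta-\delta'$, $\lambda-\delta$, $\lambda+1-\delta$. Each is an integer of absolute value less than $p$, so it vanishes modulo $p$ only if it vanishes. So this matroid is also represented over $\mathbb{Q}$. Normalizing gives a homomorphism from its universal ring to $\mathbb{Q}$, and that ring cannot be $\mathrm{GF}(p)$,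 since in $\mathbb{Q}$ one has $p\cdot1\ne0$. The reason is visible: the steps $p-1\mapsto0\mapsto1\mapsto2$, which would close the cycle of the shift and give $p=0$, are the hidden ones.

The remedy is a third center whose map wraps around modulo $p$ at visible places. With $Q=K\setminus\{0,1,2\}$ we have no freedom: $\pi_3(0)$ must be in $\{0,1,2\}$ but different from $0$ and $1$, and $\pi_3(1)$ in $\{0,1,2\}$ but different from $1$ and $2$. So $\pi_3(0)=2$ and $\pi_3(1)=0$, that is, $\pi_3(x)=2-2x$. The slope $-2$ does wrap.

Here is $p=7$ by hand. $P=\{2,3,4,5,6\}$, $Q=\{3,4,5,6\}$, and the visible pairs $(\lambda,\pi_i(\lambda))$ are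

- for $c_1$: $(3,3),(4,4),(5,5),(6,6)$;
- for $c_2$: $(2,3),(3,4),(4,5),(5,6)$;
- for $c_3$: $(2,5),(3,3),(5,6),(6,4)$, while $\pi_3(4)=1$ is hidden.

Suppose the configuration is represented over some ring, with $L_\lambda=(\phi(\lambda),1,0)$, $D_\delta=(\phi(\delta),0,1)$ and $c_3=(b_3,-a_3,1)$. The shift lets us normalize to $\phi(i)=i\cdot1$ for $i=2,\dots,6$. The first two pairs for $c_3$ say $2a_3+b_3=5$ and $3a_3+b_3=3$, so $a_3=-2$ and $b_3=9$. The pair $(6,4)$ says $4=6a_3+b_3=-3$, so $7=0$ in the ring. Meanwhile $e=(0,1,0)$ has images $0,1,2$ and $e=(1,1,0)$ has images $1,2,0$, all hidden.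

Two things remain: to pass from this coordinate computation to the statement $\mathbb{P}_N\cong(K,K^*)$, and to treat general fields. The first is done once and for all in the next section.

## 6. From a rigid pattern of maps to a non-stabilizer

Keep the notation of Section 4. We use four conditions.

**(C2)** For each $i$ there are at least two $\lambda\in P$ with $\pi_i(\lambda)\in Q$.

**(C3)** There are $\lambda_0\in Q$ and $\lambda_1\in P\setminus\{\lambda_0\}$ such that $-1$ and the elements $(\lambda-\lambda')/(\lambda_1-\lambda_0)$, for $\lambda\ne\lambda'$ in $P$, generate $K^*$.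

**(C4)** $\Lambda\subseteq K\setminus P$, and for each $\lambda\in\Lambda$ the elements $\pi_1(\lambda),\dots,\pi_s(\lambda)$ are pairwise distinct and none lies in $Q$.

**(Rig)** Let $R\neq0$ be a commutative ring, $\phi:P\to R$, $a_i\in R^*$, $b_i\in R$, and suppose that

- $\phi(\lambda)-\phi(\lambda')\in R^*$ for $\lambda\neq\lambda'$;
- $a_1=1$, $b_1=0$, and $a_i=a_j$ whenever $\alpha_i=\alpha_j$;
- $\phi(\pi_i(\lambda))=a_i\phi(\lambda)+b_i$ whenever $\lambda\in P$ and $\pi_i(\lambda)\in Q$.

Then there are a ring homomorphism $\theta:K\to R$, a unit $u\in R^*$ and $t\in R$ with $\theta(\lambda)=u\phi(\lambda)+t$ for all $\lambda\in P$.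

(C2) lets us recover each map from its visible values, (C3) makes the group as large as possible, and (C4) says that $e$ may be put at every position of $\Lambda$. (Rig) is the algebraic heart: coordinates over any ring that respect the visible values come from a copy of $K$.

In verifying (Rig) we may replace $\phi$ by $u\phi+t$ with $u\in R^*$ and $t\in R$. The hypotheses persist with
$$\phi'=u\phi+t,\qquad a_i'=a_i,\qquad b_i'=ub_i+t(1-a_i),\tag{2}$$
because $u(a_i\phi(\lambda)+b_i)+t=a_i(u\phi(\lambda)+t)+ub_i+t(1-a_i)$, and $b_1'=0$ since $a_1=1$. If the conclusion holds for $\phi'$, it holds for $\phi$, as an affine expression in $\phi'$ with unit slope is one in $\phi$.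

**Proposition A.** Assume (C2), (C3), (C4) and (Rig). Then $N$ is 3-connected and $\mathbb{P}_N\cong(K,K^*)$. Moreover there is a 3-connected matroid $M$ with $M\backslash e=N$ having $|\Lambda|$ pairwise scaling-inequivalent $\mathbb{P}_N$-representations (with respect to a common basis $X\subseteq E(N)$) that coincide on $N$. In particular, if $|\Lambda|\ge2$, then $N$ is not a $\mathbb{P}_N$-stabilizer for the $\mathbb{P}_N$-representable matroids.

**Step 1: 3-connectedness.** *This step shows that $N$, and every simple rank-3 extension of it, is 3-connected.* By Lemma 2 it is enough that $N$ is not covered by two lines; an extension is then not covered by two lines either. Suppose two lines cover $N$. The set $\{o\}\cup\{L_\lambda\}$ has at least three points, so two of them lie on one of the two lines, and that line is $L$. In the same way the line $y=0$ through $o$ and the $D_\delta$ is one of the two, since $|Q|\ge2$. These two lines are different, so they are the whole cover. But $c_1=(0,-1,1)$ lies on neither, a contradiction.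

**Step 2: a normalized matrix over $K$.** *This step produces the homomorphism $\psi:\mathbb{P}_N\to(K,K^*)$ and shows that it hits everything.* Take $\lambda_0,\lambda_1$ from (C3) and $X=\{o,L_{\lambda_0},D_{\lambda_0}\}$, a basis since its determinant is $1$; name the rows $o,l,d$. The map $(x,y,z)\mapsto(x-\lambda_0y-\lambda_0z,y,z)$ takes $X$ to the unit vectors and takes $L_\lambda,D_\delta,c_i$ to $(\lambda-\lambda_0,1,0)$, $(\delta-\lambda_0,0,1)$, $(\beta_i+(\alpha_i-1)\lambda_0,-\alpha_i,1)$. Now multiply row $l$ and all columns $L_\lambda$ by $-1$, multiply row $o$ by $-1/(\lambda_1-\lambda_0)$, and rescale column $o$. The result is $[I\ A]$, where $A$ has the columns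
$$L_\lambda:\Big(\tfrac{\lambda-\lambda_0}{\lambda_1-\lambda_0},1,0\Big),\quad D_\delta:\Big(-\tfrac{\delta-\lambda_0}{\lambda_1-\lambda_0},0,1\Big),\quad c_i:\Big(-\tfrac{\beta_i+(\alpha_i-1)\lambda_0}{\lambda_1-\lambda_0},\alpha_i,1\Big).\tag{3}$$
In particular $c_1$ is $(0,1,1)$. Let $T$ consist of the edges $lL_\lambda$ $(\lambda\ne\lambda_0)$, $dD_\delta$ $(\delta\neq\lambda_0)$, $dc_i$ (all $i$), $lc_1$ and $oL_{\lambda_1}$. It is connected: $o$ is joined to $L_{\lambda_1}$, this to $l$, this to $c_1$, this to $d$, and every other column is joined to $l$ or $d$. It has $(|P|-1)+(|Q|-1)+s+2=|P|+|Q|+s$ edges on $3+(|P|-1)+(|Q|-1)+s$ vertices, so it is a spanning tree of $H$. By (3), $A$ equals $1$ on $T$. Build $\mathbb{P}_N$ with these $X$ and $T$, and let $\psi:\mathbb{P}_N\to(K,K^*)$ be the homomorphism with $\psi(A_N)=A$. In particular $R_N\neq0$.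

The entries of $A$ in row $o$ and columns $L_\lambda$, and the minors of $A$ in rows $o,l$ and columns $L_\lambda,L_{\lambda'}$, give up to sign all elements $(\lambda-\lambda')/(\lambda_1-\lambda_0)$ with $\lambda\ne\lambda'$ in $P$. So by (C3), $-1$ and the nonzero subdeterminants of $A$ generate $K^*$. They are the images of $-1$ and the generating determinants of $G_N$, so $\psi(G_N)=K^*$. Also, the entries of $A$ generate $K$ as a ring: the subring they generate is a finite subring of a field, hence a field, and it contains all subdeterminants, hence $K^*$.

**Step 3: coordinates over $R_N$.** *This step brings the unknown matrix $A_N$ into the shape of the defining vectors.* Write $R=R_N$, and let $v_f\in R^3$ be the columns of $[I\ A_N]$. For three elements of $N$, the determinant of their vectors is a unit if they form a basis and $0$ if not. This is unchanged by $\mathrm{GL}_3(R)$ and by scaling vectors with units.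

The vectors of $o,L_{\lambda_0},D_{\lambda_0}$ are the unit vectors. Since $\det(o,L_{\lambda_0},L_\lambda)=0$, the third coordinate of $L_\lambda$ is $0$; since $\det(o,L_\lambda,D_{\lambda_0})$ is a unit, its second coordinate is a unit. So $L_\lambda$ can be scaled to $(\phi(\lambda),1,0)$. Similarly $D_\delta$ can be scaled to $(\psi'(\delta),0,1)$. For $c_i$, the units $\det(o,L_{\lambda_0},c_i)$ and $\det(o,D_{\lambda_0},c_i)$ show that the third and second coordinates are units, so $c_i$ becomes $(b_i,-a_i,1)$ with $a_i\in R^*$. Now apply $x\mapsto x-b_1z$, then $y\mapsto a_1^{-1}y$, and multiply the $L_\lambda$ by $a_1$. The shapes are kept (with new functions $\phi,\psi'$ and new $a_i,b_i$), and $c_1=(0,-1,1)$. So we may assume $a_1=1$ and $b_1=0$.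

Now read (1) with the parameters $\phi(\lambda),\psi'(\delta),a_i,b_i$ in place of $\lambda,\delta,\alpha_i,\beta_i$.

- For $\lambda\neq\lambda'$ the triple $L_\lambda,L_{\lambda'},c_1$ is a basis of $N$, so $\phi(\lambda)-\phi(\lambda')\in R^*$.
- If $\alpha_i=\alpha_j$, then $o,c_i,c_j$ is not a basis, so $a_j-a_i=0$.
- If $\lambda\in P$ and $\delta=\pi_i(\lambda)\in Q$, then $L_\lambda,D_\delta,c_i$ is not a basis, so $\psi'(\delta)=a_i\phi(\lambda)+b_i$.

The last item with $i=1$ gives $\psi'(\delta)=\phi(\delta)$ for all $\delta\in Q$. So all hypotheses of (Rig) hold.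

**Step 4: the coordinates are a copy of $K$.** *This step applies (Rig) and identifies every $v_f$.* Let $\theta,u,t$ be as in (Rig). Apply the invertible map $(x,y,z)\mapsto(ux+t(y+z),y,z)$ and rescale $o$. Then $L_\lambda,D_\delta,c_i$ become $(u\phi(\lambda)+t,1,0)$, $(u\phi(\delta)+t,0,1)$, $(ub_i+t(1-a_i),-a_i,1)$; this is the change (2). So we may assume $\phi=\theta|_P$, with $a_1=1$ and $b_1=0$ still. For each $i$ take $\lambda\neq\lambda'$ from (C2). Then
$$a_i\theta(\lambda)+b_i=\theta(\alpha_i\lambda+\beta_i),\qquad a_i\theta(\lambda')+b_i=\theta(\alpha_i\lambda'+\beta_i).$$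
Subtracting gives $a_i\theta(\lambda-\lambda')=\theta(\alpha_i)\theta(\lambda-\lambda')$. As $\lambda-\lambda'$ is a unit of $K$, its image is a unit of $R$, so $a_i=\theta(\alpha_i)$ and then $b_i=\theta(\beta_i)$. Hence, up to $\mathrm{GL}_3(R)$ and scaling by units, the $v_f$ are the $\theta$-images of the defining vectors of $N$.

**Step 5: $A_N=\theta(A)$.** *This step removes the remaining scaling.* Over $K$ the defining vectors are, up to $\mathrm{GL}_3(K)$ and column scaling, the columns of $[I\ A]$. Applying $\theta$ and combining with Step 4, we get $g\in\mathrm{GL}_3(R)$ and an invertible diagonal matrix $E$ with $[I\ A_N]=g\,[I\ \theta(A)]\,E$. The columns in $X$ show that $g$ times the $X$-part of $E$ is the identity, so $g$ is diagonal. Hence $A_N=E_1\theta(A)E_2$ with $E_1,E_2$ diagonal over $R^*$. Both $A_N$ and $\theta(A)$ equal $1$ on the spanning tree $T$ and they have the same nonzero positions, so $A_N=\theta(A)$ by Lemma 1.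

**Step 6: $\mathbb{P}_N\cong(K,K^*)$.** *This step shows that $\psi$ and $\theta$ are mutually inverse.* We have $\psi\theta(A)=\psi(A_N)=A$, so $\psi\theta:K\to K$ fixes the entries of $A$, which generate $K$; hence $\psi\theta=\mathrm{id}$. Also $\theta\psi(A_N)=\theta(A)=A_N$, so $\theta\psi:R_N\to R_N$ fixes the images of all $a_{xy}$, hence all $\det A_N[X',Y']$ and their inverses $y_Z$. These generate $R_N$, so $\theta\psi=\mathrm{id}$. Thus $\psi$ is a ring isomorphism, and $\psi(G_N)=K^*$ by Step 2.

**Step 7: one extension, several positions.** *This step constructs $M$ and shows that it does not depend on the position chosen for $e$.* For $\lambda\in\Lambda$ add the vector $w_\lambda=(\lambda,1,0)$, labelled $e$. Since $\lambda\notin P$, it is parallel to no element of $N$. We claim that for distinct $f,f'\in E(N)$ the set $\{e,f,f'\}$ is dependent exactly when $f$ and $f'$ both lie on $L$. If both lie on $L$, it is dependent. If exactly one does, that one and $e$ span $L$ and the other is off $L$, so it is independent. If neither does, $f$ and $f'$ are among the $D_\delta$ and $c_i$, and (1) gives three cases: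

- for $D_\delta,D_{\delta'}$ the determinant is $\delta'-\delta\neq0$;
- for $D_\delta,c_i$ it is $\pi_i(\lambda)-\delta\ne0$, since $\pi_i(\lambda)\notin Q$ by (C4);
- for $c_i,c_j$ it is $\pi_j(\lambda)-\pi_i(\lambda)\neq0$ by (C4).

So the matroid $M$ obtained is the same for all $\lambda\in\Lambda$. It is simple of rank 3, hence 3-connected by Step 1. (If $\Lambda$ is empty, any simple rank-3 one-element extension of $N$, for instance the free one, serves as $M$, and nothing more is claimed.)

**Step 8: the positions are inequivalent.** *This step finishes the proof.* Let $A_\lambda$ be $A$ with the column of $w_\lambda$ adjoined in the coordinates of Step 2. It is a $(K,K^*)$-representation of $M$ with respect to $X$, and all $A_\lambda$ coincide on $N=M\backslash e$. Suppose $A_{\lambda'}$ arises from $A_\lambda$ with row factors $r_x$ and column factors $s_y$. On $N$ this scales $A$ to itself, so by Lemma 1, as $T$ is a spanning tree, all $r_x$ are equal. Hence column $e$ of $A_{\lambda'}$ is a scalar multiple of column $e$ of $A_\lambda$, so $w_{\lambda'}$ is a multiple of $w_\lambda$, and $\lambda'=\lambda$. Transport all $A_\lambda$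 to $\mathbb{P}_N$ by $\psi^{-1}$. If $|\Lambda|\ge2$, two of them, with $X'=X$ and $Y'=E(N)\setminus X$, violate the definition of a stabilizer. $\square$

## 7. The matroid on $2p-1$ points over $\mathrm{GF}(p)$

Here we prove Theorem 1. Let $p\ge7$ be prime, $K=\mathrm{GF}(p)$ and
$$\pi_1=x,\quad\pi_2=x+1,\quad\pi_3=2-2x,\quad P=K\setminus\{0,1\},\quad Q=K\setminus\{0,1,2\},\quad\Lambda=\{0,1\}.$$

**Step 1: (C4), (C3), (C2).** *This step checks the three conditions that are mere counting.* The images of $0$ are $0,1,2$, and those of $1$ are $1,2,0$: distinct, and none in $Q$. For (C3), let $\lambda_0\in Q$ and $\lambda_1\in P\setminus\{\lambda_0\}$ be arbitrary. Given $d\in K^*$, there is $\lambda$ with $\lambda,\lambda+d\notin\{0,1\}$, because at most four values of $\lambda$ are excluded. So the differences of elements of $P$ fill $K^*$, and so do the ratios in (C3). For (C2), use any two elements of $Q$ for $\pi_1$; use $\lambda=2,3$ for $\pi_2$, with images $3,4$; and use $\lambda=2,3$ for $\pi_3$, with images $p-2$ and $p-4\ge3$.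

**Step 2: (Rig).** *This step forces $p=0$ in the ring.* Let $R,\phi,a_i,b_i$ be as in (Rig). Since $\alpha_1=\alpha_2$, we have $a_2=1$, and the visible values of $\pi_2$ give $\phi(x+1)=\phi(x)+b_2$ for $x=2,\dots,p-2$. So $b_2=\phi(3)-\phi(2)$ is a unit. By (2), with $u=b_2^{-1}$ and a suitable $t$, we may assume $b_2=1$ and $\phi(2)=2\cdot1_R$. Hence $\phi(i)=i\cdot1_R$ for the integers $2\le i\le p-1$. Now use $\pi_3$ at $\lambda=2,3,p-1$. The images are $p-2$, $p-4$ and $4$, all in $Q$, so in $R$
$$2a_3+b_3=p-2,\qquad3a_3+b_3=p-4,\qquad(p-1)a_3+b_3=4.$$
The first two give $a_3=-2$ and $b_3=p+2$. The left side of the third is then $-2p+2+p+2=4-p$, so $p\cdot1_R=0$. Hence $i\mapsto i\cdot1_R$ is a ring homomorphism $\theta:\mathrm{GF}(p)\to R$, and $\phi=\theta|_P$. So (Rig) holds.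

Proposition A applies with $|\Lambda|=2$. The number of elements is $1+(p-2)+(p-3)+3=2p-1$, which proves Theorem 1. $\square$

For $p=7$ the thirteen elements of $N$ are $(1,0,0)$; $(\lambda,1,0)$ for $\lambda=2,\dots,6$; $(\delta,0,1)$ for $\delta=3,\dots,6$; and $(0,6,1)$, $(1,6,1)$, $(2,2,1)$ over $\mathrm{GF}(7)$. The two positions of $e$ are $(0,1,0)$ and $(1,1,0)$.

## 8. Many positions for $e$

Here we prove Theorem 3. The pattern is the same; we hide a longer initial interval. Let $m\ge2$, $p\ge6m+3$ prime, $K=\mathrm{GF}(p)$ and
$$P=Q=\{3m+1,\dots,p-1\},\quad\pi_1=x,\quad\pi_2=x+1,\quad\pi_3=3m-2x,\quad\Lambda=\{0,\dots,m-1\}.$$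

**Step 1: (C4).** *This step shows that all $m$ positions are free.* For $\lambda\in\Lambda$ we have, as integers,
$$\lambda<\lambda+1\le m<m+2\le3m-2\lambda\le3m<p .$$
So the three images are distinct, and they lie in $\{0,\dots,3m\}$, hence not in $Q$. Also $\Lambda\cap P=\emptyset$.

**Step 2: (C2) and (C3).** *These are again counting.* For $\pi_1$ and $\pi_2$ use $\lambda=3m+1,3m+2$; the largest image is $3m+3\le p-1$. For $\pi_3$ use $\lambda=p-1,p-2$, with images $3m+2$ and $3m+4\le p-1$. For (C3) take $\lambda_0=3m+1$ and $\lambda_1=3m+2$, with difference $1$. The differences of elements of $P$ are $\pm1,\dots,\pm(p-2-3m)$. Since $p\ge6m+3$, we have $p-2-3m\ge(p-1)/2$, so every element of $K^*$ occurs.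

**Step 3: (Rig).** *Once more the third map wraps around.* As before $a_2=1$, and $\phi(x+1)=\phi(x)+b_2$ for $x=3m+1,\dots,p-2$ with $b_2$ a unit; by (2) we may assume $\phi(i)=i\cdot1_R$ for $3m+1\le i\le p-1$. Use $\pi_3$ at $p-1$, $p-2$ and $(p-1)/2$; the last is at least $3m+1$ because $p\ge6m+3$. The images are $3m+2$, $3m+4$ and $3m-(p-1)\equiv3m+1$, all in $Q$. The first two equations,
$$(p-1)a_3+b_3=3m+2,\qquad(p-2)a_3+b_3=3m+4,$$
give $a_3=-2$ and $b_3=3m+2p$. The third says
$$3m+1=\tfrac{p-1}{2}\,a_3+b_3=-(p-1)+3m+2p=3m+1+p,$$
so $p\cdot1_R=0$, and $\theta:\mathrm{GF}(p)\to R$, $i\mapsto i\cdot 1_R$, restricts to $\phi$ on $P$.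

Proposition A with $|\Lambda|=m$ proves Theorem 3. $\square$

## 9. Fields $\mathrm{GF}(p^k)$ with $k\ge2$

Here we prove Theorem 2(a). For prime $q$ it is Theorem 1. Let $q=p^k\ge8$ with $k\ge2$, $K=\mathrm{GF}(q)$, $F=\mathrm{GF}(p)\subset K$, and let $g$ be a generator of $K^*$. Then $g\notin F$. If $p=2$, then $k\ge3$, and since $F(g)=K$ has degree $k$, the elements $1,g,g^2$ are linearly independent over $F$.

Knowing $p=0$ is no longer enough, since the ring must contain all of $K$. So the third map should be multiplication by $g$, up to a translation. Put $h=2$ if $p$ is odd and $h=g^2$ if $p=2$, and let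
$$\pi_1=x,\quad\pi_2=x+1,\quad\pi_3=gx+h,\quad\Lambda=\{0,1\},\quad P=K\setminus\{0,1\},\quad Q=K\setminus H,$$
where $H=\{0,1,2,h,g+h\}$. For $p$ odd, $H=\{0,1,2,g+2\}$; for $p=2$, $H=\{0,1,g^2,g^2+g\}$. In both cases $|H|=4$. (For $q=8$ the matroid has $1+6+4+3=14$ elements.)

**Step 1: (C4), (C3), (C2).** *This step does the counting.* The images of $0$ are $0,1,h$ and those of $1$ are $1,2,g+h$. Each triple is distinct (for $p=2$ the second is $1,0,g^2+g$), and all lie in $H$. (C3) holds as in Section 7, as $q>4$. For (C2): $|Q|=q-4\ge4$ handles $\pi_1$. For $\pi_2$ the excluded $\lambda$ lie in $\{0,1\}\cup(H-1)$, which contains $0$ twice over and so has at most five elements, while $q\ge8$. For $\pi_3$ the preimages of $h$ and $g+h$ are $0$ and $1$, so at most $2+2=4$ values of $\lambda$ are excluded.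

The rest of the section verifies (Rig). Let $R,\phi,a_i,b_i$ be as there. Since $\alpha_1=\alpha_2$, $a_2=1$. By (C2), $b_2=\phi(x+1)-\phi(x)$ for some $x\in P$ with $x+1\in Q\subseteq P$, so $b_2$ is a unit, and by (2) we may assume $b_2=1$. Write $\gamma=a_3\in R^*$ and $\eta=b_3$.

The plan is to show that $\phi$ turns addition of $1$ into addition of $1$, then addition of $g$ into addition of $\gamma$, then addition of $g^j$ into addition of $\gamma^j$. Since every nonzero element of $K$ is some $g^j$, this makes $\phi$ a homomorphism up to a constant. The obstacle is the coset $F$, which contains hidden points; we redefine $\phi$ there, and only at the end show that nothing was changed. We repeatedly use that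

$$\text{for } c\in K\setminus F,\text{ a coset of }F\text{ and a coset of }cF\text{ share at most one element.}\tag{4}$$

Indeed the difference of two common elements lies in $F\cap cF=\{0\}$.

**Step 2: $p\cdot1_R=0$, and $\phi(x+1)=\phi(x)+1$ for all $x\in K\setminus F$.** *This step gets the characteristic and the shift away from $F$.* For $x\notin F$ we have $x\in P$ and $x+1\notin F$, so the relation is given unless $x+1\in H\setminus F$. Here $H\setminus F$ is $\{g+2\}$ for $p$ odd and $\{g^2,g^2+g\}$ for $p=2$; each coset of $F$ contains at most one of its elements. There are $p^{k-1}-1$ cosets of $F$ other than $F$: at least $2$ for $p$ odd and at least $3$ for $p=2$. So some coset other than $F$ is disjoint from $H$, and going once around it gives $p\cdot1_R=0$. In a coset other than $F$ that contains a $w\in H$, only the relation from $w-1$ to $w$ is missing. The other $p-1$ relations lead from $w$ to $w+(p-1)=w-1$, and give $\phi(w-1)=\phi(w)+(p-1)=\phi(w)-1$, which is the missing relation.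

**Step 3: if $z\notin F\cup(-g+F)$, then $\phi(z+g)=\phi(z)+\gamma$.** *This step carries the shift by $1$ through the third map.* First,
$$\phi(gx+h)=\gamma\phi(x)+\eta\quad\text{whenever }x\notin F\text{ and }gx+h\notin F.\tag{5}$$
Indeed $x\in P$. If $gx+h$ were in $H$, then, lying outside $F$, it would be $h$ or $g+h$, so $x\in\{0,1\}\subseteq F$, a contradiction. So $gx+h\in Q$ and the value is visible.

Let $z\notin F\cup(-g+F)$. For $i\in F$, neither $z+i$ nor $z+i+g$ is in $F$, so by Step 2 the difference $\phi(z+i+g)-\phi(z+i)$ does not depend on $i$. By (4) with $c=g$, the coset $z+F$ has at most one element in $h+gF$, so there is $i\in F$ with $z+i\notin h+gF$. Write $z+i=gx+h$ with $x\notin F$. Then (5) applies at $x$, and also at $x+1$, because $g(x+1)+h=z+i+g\notin F$. The difference is $\gamma(\phi(x+1)-\phi(x))=\gamma$ by Step 2.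

**Step 4: redefinition on $F$.** *This step makes the shifts by $1$ and $g$ hold everywhere.* Let $\phi^*=\phi$ on $K\setminus F$, and $\phi^*(i)=\phi(g+i)-\gamma$ for $i\in F$. Then for all $x\in K$
$$\phi^*(x+1)=\phi^*(x)+1,\tag{6}$$
$$\phi^*(x+g)=\phi^*(x)+\gamma.\tag{7}$$
(6) is Step 2, applied at $x$ if $x\notin F$ and at $g+x$ if $x\in F$. For (7): if $x\notin F\cup(-g+F)$, it is Step 3. If $x\in F$, it is the definition. If $x=i-g$ with $i\in F$, apply Step 3 at $z=i+jg$ for $1\le j\le p-2$; these $z$ are outside $F$ and $-g+F$. This gives
$$\phi(i-g)=\phi(i+(p-1)g)=\phi(i+g)+(p-2)\gamma=\phi(i+g)-2\gamma,$$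
using $p\cdot1_R=0$; for $p=2$ there is no $j$ and the formula reads $\phi(i+g)=\phi(i+g)$. Therefore $\phi^*(x)+\gamma=\phi(i+g)-\gamma=\phi^*(i)=\phi^*(x+g)$.

**Step 5: the third map holds off $F$.** *This step extends (5) to all $x\notin F$.* Let
$$\Delta(x)=\phi^*(gx+h)-\gamma\phi^*(x)-\eta .$$
By (6) and (7), $\Delta(x+1)=\phi^*(gx+h)+\gamma-\gamma\phi^*(x)-\gamma-\eta=\Delta(x)$. Let $x\notin F$. The condition $g(x+i)+h\in F$ says that $x+i$ lies in a certain coset of $g^{-1}F$, so by (4) with $c=g^{-1}$ at most one $i\in F$ satisfies it. For another $i\in F$, (5) gives $\Delta(x+i)=0$. Hence $\Delta(x)=0$ for $x\notin F$.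

**Step 6: the third map holds on $F$.** *This step shows $\Delta=0$ everywhere, by first getting the shift by $g^2$.* Let $f(z)=\phi^*(z+g^2)-\phi^*(z)$. By (6), $f(z+1)=f(z)$. If $z=gx+h$ with $x\notin F$ and $x+g\notin F$, then Step 5 at $x$ and $x+g$, together with (7), gives
$$f(z)=\gamma\big(\phi^*(x+g)-\phi^*(x)\big)=\gamma^2 .$$
The excluded $z$ form $(h+gF)\cup(h-g^2+gF)$. By (4) each of these two sets contains at most one element of any given coset $z+F$. If $p\ge3$, some element of $z+F$ is therefore not excluded. If $p=2$ and both $z$ and $z+1$ were excluded, they would lie one in each of the two sets, so their difference $1$ would lie in $g^2+gF$, contradicting the independence of $1,g,g^2$. Hence every coset of $F$ has a non-excluded element, and as $f$ is constant on cosets, $f=\gamma^2$ on $K$. So for all $x$, using (7),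
$$\Delta(x+g)=\phi^*(gx+h+g^2)-\gamma\phi^*(x+g)-\eta=\phi^*(gx+h)+\gamma^2-\gamma\phi^*(x)-\gamma^2-\eta=\Delta(x).$$
For $i\in F$ this gives $\Delta(i)=\Delta(i+g)=0$ by Step 5, since $i+g\notin F$.

**Step 7: the homomorphism.** *This step assembles $\theta$.* We claim that for all $j\ge0$ and $z\in K$, $\phi^*(z+g^j)=\phi^*(z)+\gamma^j$. The case $j=0$ is (6). If it holds for $j$, write $z=gx+h$; since $\Delta=0$,
$$\phi^*(z+g^{j+1})=\phi^*(g(x+g^j)+h)=\gamma\phi^*(x+g^j)+\eta=\gamma\phi^*(x)+\eta+\gamma^{j+1}=\phi^*(z)+\gamma^{j+1}.$$
Put $\theta(c)=\phi^*(c)-\phi^*(0)$. Then $\theta(0)=0$ and $\theta(g^j)=\gamma^j$, so the claim says $\phi^*(z+c)=\phi^*(z)+\theta(c)$ for all $z,c\in K$. Hence $\theta(c+c')=\phi^*(c)+\theta(c')-\phi^*(0)=\theta(c)+\theta(c')$. Also $\theta$ is multiplicative, since $\theta(g^ig^j)=\gamma^{i+j}=\theta(g^i)\theta(g^j)$, and $\theta(1)=\gamma^0=1$. So $\theta:K\to R$ is a ring homomorphism.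

**Step 8: nothing was changed on $P$.** *This step proves $\phi=\phi^*$ on $P$, and with it (Rig).* Off $F$ the two agree by definition. Let $i\in P\cap F$. For $p=2$ there is no such $i$, since $F=\{0,1\}$. So $p$ is odd, $h=2$ and $i\neq0,1$. Then $gi+2\notin F$ and $gi+2\neq g+2$, so $gi+2\notin H$, that is, $gi+2\in Q$. The visible value and $\Delta(i)=0$ give
$$\gamma\phi(i)+\eta=\phi(gi+2)=\phi^*(gi+2)=\gamma\phi^*(i)+\eta,$$
and $\gamma$ is a unit, so $\phi(i)=\phi^*(i)$. Thus $\theta(\lambda)=\phi(\lambda)-\phi^*(0)$ for all $\lambda\in P$, which is the conclusion of (Rig).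

Proposition A now gives Theorem 2(a). $\square$

## 10. Fields with at most five elements

Here we prove Theorem 2(b). We cite four published results.

- Brylawski and Lucas (*Uniquely representable combinatorial geometries*, 1976): over $\mathrm{GF}(2)$ and $\mathrm{GF}(3)$, two representations of a matroid with respect to the same basis are scaling-equivalent.
- Kahn (Bull. London Math. Soc. 20, 1988): any two $\mathrm{GF}(4)$-representations of a 3-connected matroid are equivalent up to scaling and a field automorphism.
- Bixby (1979) and Seymour (1979): the excluded minors for $\mathrm{GF}(3)$ are $U_{2,5},U_{3,5},F_7,F_7^*$. With it we use the classical fact that $F_7$ and $F_7^*$ are representable only in characteristic $2$.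
- Whittle (*Stabilizers of classes of representable matroids*, J. Combin. Theory Ser. B 77 (1999) 39–72): let $\mathcal{M}$ be a class of matroids representable over a field, closed under minors and duality, and let $N\in\mathcal{M}$ be 3-connected. To prove that $N$ is a stabilizer for $\mathcal{M}$ it suffices to check the 3-connected members of $\mathcal{M}$ that are single-element extensions of $N$, or single-element coextensions of $N$, or obtained by a single-element extension followed by a single-element coextension.

**Step 1: scaling-equivalence as projective equivalence.** *This step frees us from bases and from the group $G_N$.* Over $\mathrm{GF}(q)^*$, the matrices $A_1,A_2$ are scaling-equivalent exactly if $g[I\ A_1]D=[I\ A_2]$ for some invertible $g$ and invertible diagonal $D$. If $A_2=E_1A_1E_2$, take $g=E_1$ and $D=\mathrm{diag}(E_1^{-1},E_2)$; conversely, the columns in $X$ show that $g$ is diagonal. Row operations, which pass to another basis, only change $g$, so the notion does not depend on the basis. In geometric terms, two representations are equivalent if the labelled points correspond under a projectivity; deletion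 omits points and contraction projects from them, so equivalence passes to minors. It is compatible with duality, since $A_2=E_1A_1E_2$ gives $-A_2^T=E_2(-A_1^T)E_1$, and $-A^T$ represents the dual.

Now let $R_N\cong\mathrm{GF}(q)$, so that $\mathbb{P}_N\cong(\mathrm{GF}(q),G)$ for some group $G$. Suppose $A_1,A_2$ are $(\mathrm{GF}(q),G)$-representations of a 3-connected, hence connected, matroid, equivalent with factors $r_x,s_y\in\mathrm{GF}(q)^*$. Nonzero entries lie in $G$, so $r_xs_y\in G$ on all edges of the graph $H$, which is connected. (If $X$ or $Y$ is empty there is nothing to show.) Divide all $r_x$ and multiply all $s_y$ by one fixed $r_{x_0}$. Then $r_{x_0}=1$, and walking along edges puts all factors into $G$. So $A_1,A_2$ are scaling-equivalent over $G$. Since agreement on a minor over $G$ implies agreement over $\mathrm{GF}(q)^*$, and $\mathbb{P}_N$-representable matroids are $\mathrm{GF}(q)$-representable, it suffices to prove that $N$ is a stabilizer over $(\mathrm{GF}(q),\mathrm{GF}(q)^*)$ for the $\mathrm{GF}(q)$-representable matroids.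

**Step 2: $q=2,3$.** *Here there is no choice at all:* any two representations with respect to the same basis are scaling-equivalent by Brylawski and Lucas.

**Step 3: $q=4$.** *The only possible ambiguity is the Frobenius automorphism, and $R_N$ rules it out.* Let $A_1,A_2$ represent the 3-connected matroid $M$ with respect to $X$ and agree up to scaling on an $N$-minor $A_i[X',Y']$. By Kahn, $A_2$ is scaling-equivalent to $\sigma(A_1)$ for an automorphism $\sigma$ of $\mathrm{GF}(4)$. Suppose $\sigma\ne1$. Let $B$ be the normalized form of $A_1[X',Y']$. Then $\sigma(B)$ is a normalized form of $\sigma(A_1[X',Y'])$, which is scaling-equivalent to $A_2[X',Y']$ and hence to $A_1[X',Y']$. So $B$ and $\sigma(B)$ are scaling-equivalent and both normalized, and $B=\sigma(B)$ by Lemma 1. Hence $B$ has entries in $\mathrm{GF}(2)$. The homomorphism $R_N\to\mathrm{GF}(4)$ given by $B$ sends all $a_{xy}$, all determinants and their inverses into $\mathrm{GF}(2)$, so we get a ring homomorphism $\mathrm{GF}(4)\cong R_N\to\mathrm{GF}(2)$, which does not exist. So $\sigma=1$, and $A_1,A_2$ are scaling-equivalent.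

**Step 4: $q=5$, reduction to five-point minors.** *This step replaces $N$ by $U_{2,5}$ or $U_{3,5}$.* $N$ is $\mathrm{GF}(5)$-representable, since $A_N$ is a matrix over $R_N\cong\mathrm{GF}(5)$. It is not $\mathrm{GF}(3)$-representable, since otherwise there would be a ring homomorphism $\mathrm{GF}(5)\cong R_N\to\mathrm{GF}(3)$. So $N$ has one of the four excluded minors. $F_7$ and $F_7^*$ are not $\mathrm{GF}(5)$-representable, so $N$ has a $U_{2,5}$- or a $U_{3,5}$-minor. If two representations of $M$ agree on an $N$-minor, they agree on a $U_{2,5}$- or $U_{3,5}$-minor of it by Step 1. So the following lemma completes the proof of Theorem 2(b).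

**Lemma 3.** $U_{2,5}$ and $U_{3,5}$ are $\mathrm{GF}(5)$-stabilizers for the class of $\mathrm{GF}(5)$-representable matroids.

The class is closed under minors and duality, and $U_{3,5}=U_{2,5}^*$, so by duality it suffices to treat $U_{2,5}$. By Whittle's theorem we have three kinds of 3-connected $M$ to check. All have at least six elements, so $M$ and $M^*$ are simple. We regard representations as labelled points in $PG(r-1,5)$ up to projectivity. Each line has six points and each point of $PG(2,5)$ is on six lines.

**Step 5: extensions, $M\backslash y=U_{2,5}$.** *The sixth point of the line is determined.* Since $y$ is not a coloop, $M$ has rank 2, and as it is simple, $M=U_{2,6}$. The line $PG(1,5)$ has six points, so the positions of five elements determine that of $y$.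

**Step 6: coextensions, $M/x=U_{2,5}$.** *We show that the lines through pairs of five points locate any sixth point.* Dually, $x$ extends a representation of $U_{3,5}$ in the plane $PG(2,5)$ and is parallel to no element. Fix the five points $1,\dots,5$, no three collinear. They span ten lines $ij$. Consider the line $ij$, and let $k,l,m$ be the other three points. The lines $kl,km,lm$ meet $ij$ in points other than $i,j$, since no three of the five points are collinear. These points are distinct: two of the three lines meet in one of $k,l,m$, which is not on $ij$. All other lines of the ten meet $ij$ in $i$ or $j$. Further, lines of the ten that pass through a common point not among $1,\dots,5$ have pairwise disjoint index pairs, so at most two of the ten pass through such a point. So $ij$ contains $i$ and $j$, three points that are on exactly two of the ten lines, and exactly $6-2-3=1$ point that is on no other of the ten lines. In total the ten lines cover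
$$5+\tfrac{10\cdot3}{2}+10=30$$
of the $31$ points, and exactly one point is on none of them. Now $x$ is not among $1,\dots,5$, and $M^*$ determines which lines $ij$ contain $x$. If there are two, $x$ is their intersection; if one, $x$ is the unique point on that line alone; if none, $x$ is the unique uncovered point. So $x$ is determined.

**Step 7: setting for $M\backslash y/x=U_{2,5}$ on $\{1,\dots,5\}$.** *This step fixes notation for the last kind.* $M$ is simple of rank 3 on seven points. Since no two of $1,\dots,5$ are parallel in $M/x$, the lines $x1,\dots,x5$ are five distinct lines. In particular a line through $x$ contains at most one of $1,\dots,5$. Consider two representations of $M$ that agree on $M\backslash y/x$. We show that they agree, first if $M\backslash y$ is 3-connected and then if it is not.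

**Step 8: $M\backslash y$ is 3-connected; two positions for $y$ give a function.** *This step translates two positions for $y$ into permutations of $\mathrm{GF}(5)$.* Since $(M\backslash y)/x=U_{2,5}$, Step 6 lets us assume that the representations agree on $x,1,\dots,5$. Let $y_1,y_2$ be the two positions of $y$. $M$ determines whether $y$ lies on some line $xi$, and on which; if on none, $y$ lies on the sixth line through $x$. So $y_1,y_2$ lie on a common line $\ell\ni x$, and $y_1,y_2\neq x$. Suppose $y_1\ne y_2$. Let $S$ be the set of points among $1,\dots,5$ not on $\ell$; then $|S|\in\{4,5\}$.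

Let $j,k\in S$ be distinct. The line $jk$ misses $x$, since $xj\neq xk$. It also misses $y_1$ and $y_2$: if it contained one of them, $\{y,j,k\}$ would be dependent in $M$, so it would contain both, and then $y_1=y_2=jk\cap\ell$. Take $\ell$ as the line at infinity so that $x,y_1,y_2$ are the vertical direction, the horizontal direction and the direction of slope $1$. No two points of $S$ are on a common vertical, horizontal or slope-$1$ line. So $S=\{(t,f(t))\}$ for a function $f$ on a domain of size $|S|$ in $\mathrm{GF}(5)$, and both $f$ and $f(t)-t$ are injective.

**Step 9: $S$ is collinear.** *This step is a power-sum computation.* If $|S|=4$, let $a,b,c$ be the elements missing from the domain, from the range of $f$ and from the range of $f(t)-t$. The elements of $\mathrm{GF}(5)$ sum to $0$, so summing $f(t)-t$ over the domain gives $-c=-b+a$, that is, $c=b-a$. Hence setting $f(a)=b$ extends $f$ so that both $f$ and $f-t$ are permutations of $\mathrm{GF}(5)$. So in either case let $f=\sum_{k\le4}f_kt^k$ with $f$ and $f-t$ permutations. Recall that $\sum_tt^k=0$ for $0\le k\le3$ and $\sum_tt^4=-1$. From $\sum_tf(t)=0$ we get $f_4=0$.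 Since $f$ and $f-t$ are permutations, $\sum f^2=\sum(f-t)^2=\sum t^2=0$. Expanding the middle sum gives $2\sum tf(t)=0$, so $\sum tf(t)=0$; this sum is $-f_3$, so $f_3=0$. If $f_2\ne0$, completing the square shows that $f$ takes only as many values as there are squares in $\mathrm{GF}(5)$, namely three, which is impossible for a permutation. So $f_2=0$, $f$ is affine, and the points of $S$ lie on one line.

**Step 10: contradiction.** *This step finishes the case that $M\backslash y$ is 3-connected.* If $|S|=5$, the points $1,\dots,5$ are on a line that does not contain $x$, so $x$ is a coloop of $M\backslash y$. If $|S|=4$, then $M\backslash y$ is partitioned into $S$, which is on a line, and $x$ with the remaining point, which are on $\ell$; so $M\backslash y$ is not 3-connected by Lemma 2. Both contradict the assumption. So $y_1=y_2$.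

**Step 11: $M\backslash y$ is not 3-connected; the shape of $M$.** *This step finds the position of the points.* $M\backslash y$ is simple of rank 3, because $y$ is not a coloop of $M$. By Lemma 2 it is covered by two lines. One contains $x$, hence at most one of $1,\dots,5$. So the other, $\ell_1$, contains at least four of them, and does not contain $x$. If $\ell_1$ contained all five, then $M$ would be partitioned into $\{1,\dots,5\}$ and $\{x,y\}$, contradicting Lemma 2. So say $1,2,3,4\in\ell_1$ and $5\notin\ell_1$. Also $y\notin\ell_1$ and $y\notin x5$, since otherwise $\{1,2,3,4,y\}$ and $\{x,5\}$, or $\{1,2,3,4\}$ and $\{x,5,y\}$, would contradict Lemma 2. All this is read off from $M$, so it holds in both representations.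

**Step 12: the two representations agree.** *This step locates $y$ by two lines.* Let $s=\ell_1\cap x5$. Since $x5$ is different from $x1,\dots,x4$, $s\notin\{1,2,3,4\}$. Let $t$ be the sixth point of $\ell_1$. Projection from $x$ identifies the representation of $M\backslash y/x$ with the points $1,2,3,4,s$ on $\ell_1$. So, after a projectivity, the two representations have the same $\ell_1$ and the same points $1,2,3,4,s$. They can be made to agree on $x$ and $5$ too: fix a vector $\bar s$ for $s$, and choose a vector $v$ for $x$; the point $5$ is on the line $xs$ and is neither $x$ nor $s$, so it is spanned by $\bar s+cv$ with $c\neq0$, and we rescale $v$ so that $c=1$. The linear map that is the identity on the plane of vectors belonging to $\ell_1$ and takes the vector $v$ of the first representation to that of the second carries $x$ to $x$ and $5$ to $5$.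

Now put $a=xy\cap\ell_1$ and $b=5y\cap\ell_1$. Neither equals $s$, since otherwise $y$ would be on the line $x5$. So both lie in $\{1,2,3,4,t\}$. Moreover $a=i$ exactly if $\{x,y,i\}$ is dependent in $M$, and $b=i$ exactly if $\{5,y,i\}$ is. So $M$ determines $a$ and $b$. The lines $xa=xy$ and $5b=5y$ are distinct, because $y\notin x5$. Hence $y=xa\cap5b$ is the same in both representations.

All three kinds of $M$ are settled, so by Whittle's theorem $U_{2,5}$ is a stabilizer. This proves Lemma 3, and with it Theorem 2(b). $\square$
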